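# Weak inverse mean curvature flow in the Heisenberg group: the rescaled level sets converge to a Korányi sphere

## 1. Expanding Korányi spheres in $\mathbb H^1$

Start in $\mathbb H^1=\mathbb R^3$ with the group law
$$(x,y,t)\cdot(x',y',t')=(x+x',\,y+y',\,t+t'+2(x'y-xy')),$$
the left-invariant fields $X=\partial_x+2y\,\partial_t$, $Y=\partial_y-2x\,\partial_t$, and the dilations $\delta_\lambda(x,y,t)=(\lambda x,\lambda y,\lambda^2t)$. Write $\varrho=(x^2+y^2)^{1/2}$ and $N=(\varrho^4+t^2)^{1/4}$. The sets $\{N=R\}$ are the Korányi spheres centered at $0$. We ask whether they expand by inverse mean curvature.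

If $u$ is smooth with horizontal gradient $\nabla_0u=(Xu,Yu)\ne0$, the level sets $\{u=s\}$ move with normal speed $1/|\nabla_0u|$ as $s$ grows, and the (horizontal) mean curvature of a level set is $\operatorname{div}_0(\nabla_0u/|\nabla_0u|)$, where $\operatorname{div}_0(\eta_1,\eta_2)=X\eta_1+Y\eta_2$. "Speed equals one over mean curvature" is therefore the equation
$$\operatorname{div}_0\frac{\nabla_0u}{|\nabla_0u|}=|\nabla_0u|. \tag{1}$$

Try $u=h(N)$ with $h'>0$. From $X(N^4)=4(\varrho^2x+ty)$ and $Y(N^4)=4(\varrho^2y-tx)$,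
$$\nabla_0N=N^{-3}\big(\varrho^2(x,y)+t(y,-x)\big),\qquad |\nabla_0N|^2=N^{-6}(\varrho^6+t^2\varrho^2)=\varrho^2/N^2 .$$
For $\varrho\ne0$ the unit field $\nabla_0N/|\nabla_0N|$, read as a vector field on $\mathbb R^3$, is $N^{-2}(\varrho\mathcal R+t\varrho^{-1}\mathcal S)$ with
$$\mathcal R=xX+yY=x\partial_x+y\partial_y,\qquad \mathcal S=yX-xY=y\partial_x-x\partial_y+2\varrho^2\partial_t .$$
Here $\operatorname{div}\mathcal R=2$, $\operatorname{div}\mathcal S=0$, $\mathcal R\varrho=\varrho$, $\mathcal RN=\varrho^4N^{-3}$, $\mathcal S\varrho=0$, $\mathcal St=2\varrho^2$, $\mathcal SN=t\varrho^2N^{-3}$. Hence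
$$\operatorname{div}_0\frac{\nabla_0N}{|\nabla_0N|}=\frac{\varrho}{N^2}\Big[2+1-2\frac{\varrho^4}{N^4}\Big]+\frac{\varrho}{N^2}\Big[2-2\frac{t^2}{N^4}\Big]=\frac{3\varrho}{N^2}=\frac3N|\nabla_0N| .$$
Equation (1) for $u=h(N)$ thus reads $h'(N)=3/N$. So $U=3\log N$ solves (1) off the $t$-axis, its level sets are the spheres of radius $e^{s/3}$, and after rescaling by $\delta_{e^{-s/3}}$ they do not move at all.

Now move the center. Left translations preserve $X$ and $Y$, so $u(g)=U(g_0^{-1}g)$ is again a solution. Take $g_0=(a,0,0)$. Dilations are group automorphisms, so the rescaled level set at time $s$ is the unit Korányi sphere centered at $h=(\alpha,0,0)$ with $\alpha=ae^{-s/3}$. Its points are $hp$ with $N(p)=1$. For $p=(x,y,t)$ one computes $hp=(\alpha+x,\,y,\,t-2\alpha y)$ and then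
$$p^{-1}hp=(\alpha,0,-4\alpha y),\qquad N(p^{-1}hp)\le|\alpha|+2|\alpha y|^{1/2}\le|\alpha|+2|\alpha|^{1/2}.$$
So the translated flow also converges, after rescaling, to the unit sphere centered at the origin: the flow forgets the center.

How much else does it forget? Start from an arbitrary bounded hole, let its boundary expand by inverse mean curvature, rescale by $\delta_{e^{-s/3}}$. Do we always end up with a Korányi sphere centered at $0$? And what if the sub-Riemannian structure is replaced by a left-invariant Riemannian metric, for which the computation above is not available? Note also that our computation broke down on the axis $\varrho=0$, where $\nabla_0N=0$; so we need a weak notion of solution.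

## 2. Weak flows, admissible data, and the statement

**The group.** $\mathbb H^n=\mathbb R^{2n+1}$ has points $g=(x,y,t)$, $x,y\in\mathbb R^n$, and law
$$(x,y,t)\cdot(x',y',t')=(x+x',y+y',t+t'+2(\langle x',y\rangle-\langle x,y'\rangle)).$$
The fields $X_i=\partial_{x_i}+2y_i\partial_t$, $Y_i=\partial_{y_i}-2x_i\partial_t$, $T=\partial_t$ are left-invariant and divergence free, and $[X_i,Y_i]=-4T$. Translations are affine maps of determinant one, so Lebesgue measure $dg$ is a bi-invariant Haar measure. The dilations $\delta_\lambda(x,y,t)=(\lambda x,\lambda y,\lambda^2t)$ multiply $dg$ by $\lambda^Q$, $Q=2n+2$.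

**Metrics.** For $\varepsilon>0$, $|\cdot|_\varepsilon$ is the Riemannian metric with orthonormal frame $X_i,Y_i,\varepsilon T$. In this frame the gradient is $\nabla_\varepsilon u=(X_iu,Y_iu,\varepsilon Tu)$. For $\varepsilon=0$ only $\nabla_0u=(X_iu,Y_iu)$ is kept. The distance is $d_\varepsilon$. We always compute in the frame, so $|\nabla_\varepsilon u|$ is a Euclidean length. For vectors $\mathbf z$ in the frame write $\mathbf z=(\mathbf z_H,\mathbf z_T)$ if $\varepsilon>0$, and $\mathbf z=\mathbf z_H$ if $\varepsilon=0$.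

**Gauge.** $\|(x,y,t)\|=((|x|^2+|y|^2)^2+t^2)^{1/4}$, $B_R(g_0)=\{\|g_0^{-1}g\|<R\}$, $d_K(g,h)=\|h^{-1}g\|$. We write $z=(x,y)$, $\varrho=|z|$, $N(g)=\|g\|$, $U=(Q-1)\log N$ and $A_{a,b}=\{a<N<b\}$.

**Admissible data.** $\Omega\subsetneq\mathbb H^n$ is open, $E_0:=\mathbb H^n\setminus\Omega$ is bounded and nonempty, $\Sigma_0=\partial\Omega\ne\emptyset$ is smooth, and there is $r>0$ such that every $p\in\partial\Omega$ lies on $\partial B_r(g)$ for some $B_r(g)\subseteq E_0$. *Example:* $\Omega=\{N>r\}$. The Euclidean gradient of $N^4=\varrho^4+t^2$ vanishes only at $0$, so the boundary is smooth, and $B_r(0)$ touches every boundary point.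

**Weak IMCF.** A locally Lipschitz (for $d_\varepsilon$) function $u:\Omega\to[0,\infty)$ with $u=0$ on $\partial\Omega$ is a weak solution of the inverse mean curvature flow, in the sense of Huisken and Ilmanen, if
$$J^\varepsilon_u(u)\le J^\varepsilon_u(v),\qquad J^\varepsilon_u(v)=\int_K\big(|\nabla_\varepsilon v|+v|\nabla_\varepsilon u|\big)\,dg,$$
for every locally Lipschitz $v$ with $\{v\ne u\}\Subset\Omega$ and every compact $K\subset\Omega$ containing $\{v\neq u\}$. The evolving surfaces are $\Sigma^\varepsilon_s=\{u=s\}$. When we speak of a weak IMCF in an open set with no boundary data given, we mean a locally Lipschitz function with this minimality property. In Section 4 we check that $U$ is one for $\varepsilon=0$ in $\mathbb H^n\setminus\{0\}$.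

**Known result (taken as given).** Pisante and Vecchi ("Global weak solutions for the inverse mean curvature flow in the Heisenberg group", arXiv:2406.15123), from whose paper the problem is taken, provide for every admissible $\Omega$ and $\varepsilon\in[0,1]$ a proper, globally Lipschitz weak IMCF $u^\varepsilon$ with logarithmic growth and, for some $g_0$ and constants $0<c_\varepsilon\le C$,
$$\Sigma^\varepsilon_s\cap B_{c_\varepsilon e^{s/(Q-1)}}(g_0)=\emptyset,\qquad \Sigma^\varepsilon_s\subset B_{Ce^{s/(Q-1)}}(g_0)\qquad(s\ge0). \tag{2}$$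

Put $\widetilde\Sigma^\varepsilon_s=\delta_{e^{-s/(Q-1)}}(\Sigma^\varepsilon_s)$. The bounds (2) trap $\widetilde\Sigma_s^\varepsilon$ in a fixed shell, and that is all they say. The claim to be settled, an analogue of Euclidean results of Gerhardt and Urbas, is that for every proper weak IMCF satisfying (2) there is a radius $R_\infty=R_\infty(\Omega,\varepsilon)>0$ with $\widetilde\Sigma^\varepsilon_s\to\partial B_{R_\infty}(0)$ in the $d_K$-Hausdorff distance. It is **true**, with an explicit radius.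

Let $\mathcal W$ be the set of locally Lipschitz $w:\mathbb H^n\to[0,1]$ with $w=0$ in a neighborhood of $E_0$ and $w=1$ outside a compact set. Put
$$\mathfrak p:=Q\int_{B_1(0)}\frac{\varrho}{N}\,dg=\frac{2\pi^{n}}{(n-1)!}\,\frac{\sqrt\pi\,\Gamma(\frac n2+\frac14)}{\Gamma(\frac n2+\frac34)}\in(0,\infty).$$
(To get the value, put $\varrho^2+it=qe^{i\psi}$. Then $dg=\frac12q^n\cos^{n-1}\psi\,dq\,d\psi\,d\omega$ with $\omega\in S^{2n-1}$, and $\varrho/N=\cos^{1/2}\psi$, so $\mathfrak p=|S^{2n-1}|\int_{-\pi/2}^{\pi/2}\cos^{n-1/2}\psi\,d\psi$. Only $0<\mathfrak p<\infty$ matters below.)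

**Theorem 1.** Let $n\ge1$, let $\Omega$ be admissible, $\varepsilon\in[0,1]$, and let $u$ be a weak IMCF in $\Omega$ satisfying the bounds of the known result. Then
$$u(g)=(Q-1)\log\|g\|-(Q-1)\log R_\infty+o(1)\ \ (\|g\|\to\infty),\qquad \widetilde\Sigma^\varepsilon_s\to\partial B_{R_\infty}(0)\ \ (s\to\infty)$$
in the $d_K$-Hausdorff distance, where
$$R_\infty=\Big(\frac F{\mathfrak p}\Big)^{\frac1{Q-1}}>0,\qquad F=\inf_{w\in\mathcal W}\int|\nabla_\varepsilon w|\,dg .$$
In particular $R_\infty$ depends only on $\Omega$ and $\varepsilon$.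

**Theorem 2.**

1. *(Range.)* If $\varepsilon\ge0$ and $u$ is a locally Lipschitz weak IMCF on a neighborhood of infinity with $|u-U|\le C$ there, then $u-U$ converges to a constant at infinity.
2. *(Perimeter.)* In Theorem 1, let $P_\varepsilon$ be the perimeter associated with $\nabla_\varepsilon$ and $E_s=E_0\cup\{u<s\}$. Then $P_\varepsilon(E_s)=e^sF$ for a.e. $s>0$, and $F=\inf\{P_\varepsilon(G):G\supseteq E_0\text{ bounded, of finite perimeter}\}$. Also $\mathfrak p=P_0(B_1(0))$.
3. *(Classification.)* If $\varepsilon=0$ and $u$ is a locally Lipschitz weak IMCF in $\mathbb H^n\setminus\{0\}$ with $|u-U|\le C$, then $u=U+\text{const}$.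

## 3. Lipschitz calculus, polar integration, and two inequalities

$\mathrm{Lip}_c$ means locally Lipschitz with compact support.

**Calculus.** Let $W$ be a frame field or a constant combination of the $X_i,Y_i$, and let $u$ be locally Lipschitz. The flow line of $W$ through $g$ is $s\mapsto g\exp(sW)$, and $d_\varepsilon$ between two of its points is at most a constant times the parameter difference. So $u$ is locally Lipschitz along each flow line, hence differentiable a.e. on it. The flow preserves $dg$, so by Fubini the derivative $Wu$ exists at a.e. $g$, and it is locally bounded. It is also the distributional derivative: for $\psi\in\mathrm{Lip}_c$, right invariance gives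
$$\int u(g)\,\frac{\psi(g\exp(sW))-\psi(g)}s\,dg=\int\psi(g)\,\frac{u(g\exp(-sW))-u(g)}s\,dg,$$
and $s\to0$ (dominated convergence) yields $\int u\,W\psi=-\int\psi\,Wu$. In particular $Wu$ is linear in $W$. The product rule, the chain rule $\nabla_\varepsilon h(u)=h'(u)\nabla_\varepsilon u$ for $h$ continuous and piecewise $C^1$, and $\nabla_\varepsilon u=0$ a.e. on $\{u=\tau\}$ all follow from the one-dimensional facts on flow lines. Euclidean locally Lipschitz functions are $d_\varepsilon$-locally Lipschitz, because the frame fields are bounded on compact sets, so short $d_\varepsilon$-unit-speed curves have bounded Euclidean speed. Since $d_\varepsilon\le d_0$, a function that is locally Lipschitz for $d_\varepsilon$ is so for $d_0$.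

**Triangle inequality.** Write $z=x+iy\in\mathbb C^n$ and $z\bar z'=\sum_jz_j\bar z'_j$, so $\operatorname{Im}z\bar z'=\langle x',y\rangle-\langle x,y'\rangle$. Since $\|g\|^2=\big||z|^2+it\big|$ and
$$|z+z'|^2+i(t+t'+2\operatorname{Im}z\bar z')=(|z|^2+it)+(|z'|^2+it')+2z\bar z',$$
we get $\|gg'\|^2\le\|g\|^2+\|g'\|^2+2\|g\|\|g'\|$, that is,
$$\|gg'\|\le\|g\|+\|g'\|,\qquad\|g^{-1}\|=\|g\|. \tag{3}$$

**Polar formula.** If $m\ge0$ is bounded, measurable and homogeneous of degree $0$ under $\delta_\lambda$, then $\int_{B_\tau(0)}m=\tau^Q\int_{B_1(0)}m$. Differentiating in $\tau$,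
$$\int h(N)\,m\,dg=\Big(Q\int_{B_1(0)}m\Big)\int_0^\infty h(\tau)\,\tau^{Q-1}\,d\tau \tag{4}$$
for $h\ge0$ measurable, and for signed $h$ when the integrals converge absolutely.

The next two lemmas are used twice: for compactness of blow-downs, and to pass from $L^1$ to uniform convergence.

**Lemma 3.** For $w\in\mathrm{Lip}_c(\mathbb H^n)$ and $h\in\mathbb H^n$: $\displaystyle\int|w(gh)-w(g)|\,dg\le3\|h\|\,\|\nabla_0w\|_{L^1}$.

*Proof.* Let $W=\sum(a_iX_i+b_iY_i)$ with $|(a,b)|=1$. Then $\exp(sW)=(sa,sb,0)$, because these points form a one-parameter group: the $t$-term in the product of $(sa,sb,0)$ and $(s'a,s'b,0)$ is $2ss'(\langle a,b\rangle-\langle a,b\rangle)=0$. From $w(g\exp(sW))-w(g)=\int_0^s(Ww)(g\exp(\sigma W))\,d\sigma$, right invariance and $|Ww|\le|\nabla_0w|$ we get $\int|w(g\exp(sW))-w(g)|dg\le|s|\,\|\nabla_0w\|_1$.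

Write $h=(x,y,t)=(x,y,0)(0,0,t)$. The first factor is such an exponential with $|s|=|(x,y)|\le\|h\|$. For the second,
$$(a,0,0)(0,b,0)=(a,b,-2ab),\quad (a,b,-2ab)(-a,0,0)=(0,b,-4ab),\quad(0,b,-4ab)(0,-b,0)=(0,0,-4ab),$$
where $a,b$ stand in the first coordinate of $x$, respectively $y$. With $|a|=|b|=|t|^{1/2}/2$ and suitable signs, $(0,0,t)$ is a product of four exponentials with $|s|=|t|^{1/2}/2\le\|h\|/2$. So $h$ is a product of five exponentials of total length at most $3\|h\|$. Telescope: $|w(gh_1h_2)-w(g)|\le|w(gh_1h_2)-w(gh_1)|+|w(gh_1)-w(g)|$, and right invariance removes the $h_1$ in the first term after integration. $\square$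

**Lemma 4.** There is $C_n$ such that $|\{w=1\}|\le C_n\|w\|_1^{1/Q}\|\nabla_0w\|_1$ for all $w\in\mathrm{Lip}_c(\mathbb H^n)$ with $0\le w\le1$.

*Proof.* Let $w\not\equiv0$ and $w_\delta(g)=|B_\delta|^{-1}\int_{B_\delta(0)}w(gh)\,dh$. By Lemma 3, $\|w-w_\delta\|_1\le3\delta\|\nabla_0w\|_1$. Also $w_\delta\le\|w\|_1/(|B_1|\delta^Q)$. Choose $\delta=(2\|w\|_1/|B_1|)^{1/Q}$, so this bound is $\frac12$. On $\{w=1\}$ we have $w-w_\delta\ge\frac12$, hence $|\{w=1\}|\le2\|w-w_\delta\|_1\le6\delta\|\nabla_0w\|_1$. $\square$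

## 4. The divergence-free field of the Korányi gauge

As in Section 1, from $X_iN^4=4(\varrho^2x_i+ty_i)$ and $Y_iN^4=4(\varrho^2y_i-tx_i)$,
$$\nabla_0N=N^{-3}\big(\varrho^2(x,y)+t(y,-x)\big),\qquad|\nabla_0N|=\frac\varrho N\le1,\qquad|\nabla_0U|=\frac{(Q-1)\varrho}{N^2}. \tag{5}$$
Moreover $TN=t/(2N^3)$ and $|t|\le N^2$, so
$$|\varepsilon TN|\le\frac{\varepsilon}{2N},\qquad|\varepsilon TU|\le\frac{(Q-1)\varepsilon}{2N^2}. \tag{6}$$
Let
$$\mathbf z_U=\frac{\nabla_0N}{|\nabla_0N|}=\frac{\nabla_0U}{|\nabla_0U|}.$$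
It is a unit field, smooth on $\{\varrho\ne0\}$ (so defined a.e.), and $\mathbf z_U\circ\delta_\lambda=\mathbf z_U$.

For a solution of (1), multiplying the unit normal by $e^{-u}$ gives a divergence-free field: formally $\operatorname{div}_0(e^{-u}\nu)=e^{-u}(\operatorname{div}_0\nu-\nu\cdot\nabla_0u)=e^{-u}(|\nabla_0u|-|\nabla_0u|)=0$. We prove this for $U$, across the axis.

**Lemma 5.** For $\varphi\in\mathrm{Lip}_c(\mathbb H^n\setminus\{0\})$,
$$\int e^{-U}\mathbf z_U\cdot\nabla_0\varphi=0,\qquad\int\mathbf z_U\cdot\nabla_0\varphi=-\int\varphi|\nabla_0U|. \tag{7}$$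

*Proof.* *Divergence off the axis.* By (5), $\mathbf z_U=N^{-2}\big(\varrho(x,y)+t\varrho^{-1}(y,-x)\big)$, so as a vector field
$$e^{-U}\mathbf z_U=N^{-(Q+1)}(\varrho\mathcal R+t\varrho^{-1}\mathcal S),$$
where $\mathcal R=\sum(x_iX_i+y_iY_i)=\sum(x_i\partial_{x_i}+y_i\partial_{y_i})$ and $\mathcal S=\sum(y_iX_i-x_iY_i)=\sum(y_i\partial_{x_i}-x_i\partial_{y_i})+2\varrho^2\partial_t$. Now $\operatorname{div}\mathcal R=2n$, $\operatorname{div}\mathcal S=0$, $\mathcal R\varrho=\varrho$, $\mathcal RN=\varrho^4N^{-3}$, $\mathcal S\varrho=0$, $\mathcal St=2\varrho^2$, $\mathcal SN=t\varrho^2N^{-3}$. So for $\varrho\ne0$ the divergence equals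
$$N^{-(Q+1)}\varrho\Big[2n+1-(Q+1)\frac{\varrho^4}{N^4}\Big]+N^{-(Q+1)}\varrho\Big[2-(Q+1)\frac{t^2}{N^4}\Big]=N^{-(Q+1)}\varrho\,[2n+3-(Q+1)]=0 .$$

*Crossing the axis.* Let $\omega_\delta=\min(1,(\varrho/\delta-1)_+)$. The function $\omega_\delta\varphi$ has compact support in $\{\varrho\ne0\}$, so $\int e^{-U}\mathbf z_U\cdot\nabla_0(\omega_\delta\varphi)=0$. The term containing $\nabla_0\omega_\delta$ is at most $C\delta^{-1}|\{\varrho<2\delta\}\cap\operatorname{supp}\varphi|\le C\delta^{2n-1}\to0$, since $|\nabla_0\varrho|=1$. In the other term $\omega_\delta\to1$ a.e. This is the first identity. Replacing $\varphi$ by $e^U\varphi$ in it and using $\mathbf z_U\cdot\nabla_0U=|\nabla_0U|$ gives the second. $\square$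

**Example: $U$ is a weak IMCF for $\varepsilon=0$.** Let $v=U+\varphi$, $\varphi\in\mathrm{Lip}_c(\mathbb H^n\setminus\{0\})$. Since $|\mathbf z_U|=1$, $|\nabla_0v|\ge\mathbf z_U\cdot\nabla_0v=|\nabla_0U|+\mathbf z_U\cdot\nabla_0\varphi$ a.e. Integrating and using (7), $\int_K|\nabla_0v|\ge\int_K|\nabla_0U|-\int\varphi|\nabla_0U|$, which is $J^0_U(U)\le J^0_U(v)$. So for $\Omega=\{N>r\}$ the function $U-(Q-1)\log r$ is a weak IMCF with level sets $\partial B_{re^{s/(Q-1)}}(0)$. It satisfies (2) with $g_0=0$, $c_0=r$, $C=2r$, and the rescaled level sets are $\partial B_r(0)$.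

We can check the formula of Theorem 1 here by hand. For $w\in\mathcal W$ we have $r^{Q-1}e^{-U}\le1$ on $\{N\ge r\}$, so $\int|\nabla_0w|\ge r^{Q-1}\int e^{-U}\mathbf z_U\cdot\nabla_0w$. By (7) the last integral does not change if $w$ is replaced by a Lipschitz function $\chi(N)$ that is $0$ for $N$ near $r$ and below, and $1$ for large $N$. It is then $\int N^{-(Q-1)}|\nabla_0N|\chi'(N)\,dg=\mathfrak p\int\chi'=\mathfrak p$ by (4) with $m=|\nabla_0N|=\varrho/N$. So $F\ge\mathfrak pr^{Q-1}$. With $w=\min(1,(N-r-\delta)_+/\delta)$, (4) gives $\int|\nabla_0w|=\mathfrak p\,\delta^{-1}\int_{r+\delta}^{r+2\delta}\tau^{Q-1}d\tau\to\mathfrak pr^{Q-1}$. Hence $F=\mathfrak pr^{Q-1}$ and $R_\infty=r$, as it should be.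

## 5. The calibrating field of a weak solution

The example worked because we had a field $\mathbf z_U$ of length at most one. A general weak solution may have plateaus where $\nabla_\varepsilon u=0$ and $\nabla_\varepsilon u/|\nabla_\varepsilon u|$ makes no sense. The purpose of this section is to produce a substitute for the unit normal that exists everywhere.

**Lemma 6.** Let $u$ be a weak IMCF in an open set $\Omega$. There is a measurable $\mathbf z$ on $\Omega$ with $|\mathbf z|\le1$, $\mathbf z\cdot\nabla_\varepsilon u=|\nabla_\varepsilon u|$ a.e., and for all $\varphi\in\mathrm{Lip}_c(\Omega)$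
$$\int\mathbf z\cdot\nabla_\varepsilon\varphi=-\int\varphi|\nabla_\varepsilon u|,\qquad\int e^{-u}\mathbf z\cdot\nabla_\varepsilon\varphi=0. \tag{8}$$

*Proof.* **A functional dominated by a convex one.** Let $\Omega'\Subset\Omega$ be open and put $m=2n+1$ if $\varepsilon>0$, $m=2n$ if $\varepsilon=0$. With $v=u+\varphi$ the minimality reads
$$-\int\varphi|\nabla_\varepsilon u|\le p(\nabla_\varepsilon\varphi),\qquad p(\xi)=\int_{\Omega'}(|\nabla_\varepsilon u+\xi|-|\nabla_\varepsilon u|),\qquad\varphi\in\mathrm{Lip}_c(\Omega').$$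
Here $p$ is convex on $L^1(\Omega';\mathbb R^m)$, $p(0)=0$ and $|p(\xi)|\le\|\xi\|_{L^1}$. If $\nabla_\varepsilon\varphi=\nabla_\varepsilon\psi$ a.e., applying the inequality to $\pm(\varphi-\psi)$ gives $\int\varphi|\nabla_\varepsilon u|=\int\psi|\nabla_\varepsilon u|$. So $\ell(\nabla_\varepsilon\varphi):=-\int\varphi|\nabla_\varepsilon u|$ is well defined and linear on the subspace of such gradients, and $\ell\le p$ there.

**Extension.** The Hahn–Banach theorem for convex majorants (Reed–Simon I, Thm. III.5) extends $\ell$ to a linear $\Lambda\le p$ on all of $L^1(\Omega';\mathbb R^m)$. (It reduces to the usual sublinear version. Put $q(\xi)=\inf_{t>0}p(t\xi)/t$. By convexity and $p(0)=0$ the quotient is nondecreasing in $t$, so $q$ is also its limit as $t\downarrow0$, and it is finite since $p(t\xi)\ge-t\|\xi\|_1$. It is positively homogeneous, and subadditive because $p(t(\xi+\eta))\le\frac12p(2t\xi)+\frac12p(2t\eta)$. Also $q\le p$, and $\ell\le q$ because $t\,\ell(\xi)=\ell(t\xi)\le p(t\xi)$.) As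 $\Lambda\le\|\cdot\|_{L^1}$, there is $\mathbf z\in L^\infty$ with $\Lambda(\xi)=\int\mathbf z\cdot\xi$. Moreover $|\mathbf z|\le1$ a.e.: otherwise $\xi=1_A\mathbf z/|\mathbf z|$ with $A=\{|\mathbf z|>1\}$ would give $\Lambda(\xi)>\|\xi\|_1$.

**Alignment with the gradient.** On $\Omega'$ the gradient $\nabla_\varepsilon u$ is bounded. For measurable $A\subset\Omega'$ take $\xi=-1_A\nabla_\varepsilon u$: then $-\int_A\mathbf z\cdot\nabla_\varepsilon u\le p(\xi)=-\int_A|\nabla_\varepsilon u|$. Hence $\mathbf z\cdot\nabla_\varepsilon u\ge|\nabla_\varepsilon u|$ a.e., and equality follows from $|\mathbf z|\le1$.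

**Exhaustion.** Take $\Omega'_j\uparrow\Omega$, extend the fields $\mathbf z_j$ by $0$, and let $\mathbf z$ be a weak-$*$ limit in $L^\infty(\Omega)$ of a subsequence. The bound $|\mathbf z|\le1$, the identity $\int\psi\,\mathbf z\cdot\nabla_\varepsilon u=\int\psi|\nabla_\varepsilon u|$ for bounded compactly supported $\psi$, and the first identity of (8) are tested against fixed $L^1$ functions, so they pass to the limit. Finally insert $e^{-u}\varphi$ in the first identity: $\int e^{-u}\mathbf z\cdot\nabla_\varepsilon\varphi-\int e^{-u}\varphi|\nabla_\varepsilon u|=-\int e^{-u}\varphi|\nabla_\varepsilon u|$. This is the second. $\square$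

For $u=U$, $\varepsilon=0$, the field $\mathbf z=\mathbf z_U$ has all these properties, by Lemma 5.

## 6. Two dissipations and the weight that makes them summable

**Bounded distance to the model.** Let $u$ be as in Theorem 1. Every $g\in\Omega$ lies on $\Sigma_{u(g)}$, so (2) gives $c_\varepsilon e^{u(g)/(Q-1)}\le\|g_0^{-1}g\|\le Ce^{u(g)/(Q-1)}$. By (3), $|\,\|g_0^{-1}g\|-\|g\|\,|\le\|g_0\|$. Hence there are $C_0$ and $R_1\ge\max(1,\varepsilon)$ with
$$E_0\subset B_{R_1}(0),\qquad|u-U|\le C_0\ \text{ on }\{N\ge R_1\}. \tag{9}$$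
*From here to the end of Section 9 we use only the bound $|u-U|\le C_0$ on $\{N\ge R_1\}$, with $R_1\ge\max(1,\varepsilon)$, and the weak formulation in an open set containing $\{N\ge R_1\}$.* So those sections also prove Theorem 2(1).

Let $\mathbf z$ be the field of Lemma 6, let $f=u-U$, and put
$$D_1=|\nabla_\varepsilon u|-\mathbf z_U\cdot\nabla_0u\ge0,\qquad D_2=|\nabla_0U|-\mathbf z_H\cdot\nabla_0U=|\nabla_0U|(1-\mathbf z_H\cdot\mathbf z_U)\ge0 .$$
$D_1$ measures how far $\nabla_\varepsilon u$ is from the direction $\mathbf z_U$, and $D_2$ how far $\mathbf z$ is from $\mathbf z_U$. Since $\mathbf z\cdot\nabla_\varepsilon u=|\nabla_\varepsilon u|$ and $\mathbf z_U\cdot\nabla_0U=|\nabla_0U|$,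
$$\mathbf z\cdot\nabla_\varepsilon f-\mathbf z_U\cdot\nabla_0f=D_1+D_2-\varepsilon\mathbf z_TTU. \tag{10}$$
If $D_1$ and $D_2$ become negligible at infinity, $u$ looks like $U$ there. How can we show it?

**The direct monotonicity argument.** Equation (10) is the usual monotonicity of a gradient-direction operator, and the reflex is to subtract the unweighted identities in (8) and (7), both tested with $\varphi=f\chi$, where $\chi$ is a cutoff between $N\sim R_1$ and $N\sim R$. The result is
$$\int\chi(D_1+D_2)=\int\chi\,\varepsilon\mathbf z_TTU-\int f\chi\big(|\nabla_\varepsilon u|-|\nabla_0U|\big)-\int f\big(\mathbf z\cdot\nabla_\varepsilon\chi-\mathbf z_U\cdot\nabla_0\chi\big).$$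
The middle term on the right has no sign. For instance, if $f$ is a function of $N$ with $f'(N)+(Q-1)/N>0$, then $|\nabla_0u|-|\nabla_0U|=f'(N)|\nabla_0N|$, and the sign is that of $-ff'$. The absolute value of the right side can only be bounded by $CR^{Q-1}$: the integrals $\int\chi|\nabla_0U|$ and $\int\chi|\nabla_\varepsilon u|=-\int\mathbf z\cdot\nabla_\varepsilon\chi$ are controlled by $CR^{Q-1}$, by (4). But $R^{Q-1}$ is exactly how $\int_{A_{R,2R}}(D_1+D_2)$ scales, so after rescaling the annulus to unit size we learn only that the dissipation is bounded there. No smallness comes out, and this attempt stops here.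

Using the two divergence-free fields with the common test function $f\chi$ instead produces the integrand $e^{-u}(\mathbf z-e^f\mathbf z_U)\cdot\nabla f$. It has no sign either: where $\varepsilon=0$ and $\mathbf z=\mathbf z_U$ it is $e^{-u}(1-e^f)\,\mathbf z_U\cdot\nabla_0f$.

**What gets past this.** We want $e^{-u}$ times (10), with the *same* weight on both parts. The first part, $e^{-u}\mathbf z\cdot\nabla_\varepsilon f$, is a derivative along a divergence-free field. The second carries the wrong weight for $\mathbf z_U$, but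
$$e^{-u}\,\mathbf z_U\cdot\nabla_0f=e^{-f}\,e^{-U}\mathbf z_U\cdot\nabla_0f=-\,e^{-U}\mathbf z_U\cdot\nabla_0\big(e^{-f}\big),$$
which is again a derivative along a divergence-free field, now of $-e^{-f}$. So we test the two identities with *different* functions, $f\chi$ and $-e^{-f}\chi$. All interior terms without sign disappear. And the weight $e^{-u}\sim N^{-(Q-1)}$ makes the boundary term at scale $R$ of size $R^{-(Q-1)}\cdot R^{-1}\cdot R^Q=1$. A bounded total over infinitely many dyadic annuli, each contributing a scale-invariant amount, forces these amounts to tend to zero.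

**Lemma 7.** $\displaystyle\int_{\{N>2R_1\}}e^{-u}(D_1+D_2)\,dg<\infty$.

*Proof.* For $R>2R_1$ let $\chi$ be the function of $N$ equal to $0$ for $N\le R_1$, $1$ for $2R_1\le N\le R$, $0$ for $N\ge2R$, linear in between. Insert $\varphi=f\chi$ in the second identity of (8) and $\varphi=-e^{-f}\chi$ in the first of (7):
$$\int\chi e^{-u}\mathbf z\cdot\nabla_\varepsilon f=-\int fe^{-u}\mathbf z\cdot\nabla_\varepsilon\chi,\qquad\int\chi e^{-u}\mathbf z_U\cdot\nabla_0f=\int e^{-u}\mathbf z_U\cdot\nabla_0\chi .$$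
Subtract and use (10):
$$\int\chi e^{-u}(D_1+D_2)=\int\chi e^{-u}\varepsilon\mathbf z_TTU-\int e^{-u}\big(f\,\mathbf z\cdot\nabla_\varepsilon\chi+\mathbf z_U\cdot\nabla_0\chi\big). \tag{11}$$
Here $e^{-u}\le e^{C_0}N^{-(Q-1)}$ on $\{N\ge R_1\}$. By (6) and (4) with $m=1$, the first term on the right is at most $C\int_{R_1}^\infty\tau^{-(Q-1)}\tau^{-2}\tau^{Q-1}d\tau=C\int_{R_1}^\infty\tau^{-2}d\tau$. For $N\ge R_1\ge\varepsilon$, $|\nabla_\varepsilon N|\le1+\frac{\varepsilon}{2N}\le\frac32$, so $|\nabla_\varepsilon\chi|\le\frac3{2R_1}$ on $A_{R_1,2R_1}$, $|\nabla_\varepsilon\chi|\le\frac3{2R}$ on $A_{R,2R}$, and $\nabla_\varepsilon\chi=0$ a.e. elsewhere. Since $|f|\le C_0$, (4) bounds the second term by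
$$C\Big(\frac1{R_1}\int_{R_1}^{2R_1}d\tau+\frac1R\int_R^{2R}d\tau\Big)=2C ,$$
independently of $R$. As $D_1+D_2\ge0$, let $R\to\infty$. $\square$

## 7. Blow-downs of $u$

The aim is to turn Lemma 7 into: every limit of rescalings of $u$ is $U$ plus a constant.

For $\lambda>0$ put $u_\lambda=u\circ\delta_\lambda-(Q-1)\log\lambda$, $\mathbf z_\lambda=\mathbf z\circ\delta_\lambda$, $\varepsilon_\lambda=\varepsilon/\lambda$. Since $X_i(h\circ\delta_\lambda)=\lambda(X_ih)\circ\delta_\lambda$, likewise for $Y_i$, and $T(h\circ\delta_\lambda)=\lambda^2(Th)\circ\delta_\lambda$, we have $\nabla_{\varepsilon_\lambda}(h\circ\delta_\lambda)=\lambda(\nabla_\varepsilon h)\circ\delta_\lambda$. So dilating out sends $\varepsilon$ to $0$. By change of variables, the conclusions of Lemma 6 hold for $(u_\lambda,\mathbf z_\lambda,\varepsilon_\lambda)$ and test functions supported in $\{N\ge R_1/\lambda\}$. As $U\circ\delta_\lambda=U+(Q-1)\log\lambda$, we have $u_\lambda-U=f\circ\delta_\lambda$, so $|u_\lambda-U|\le C_0$ on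 $\{N\ge R_1/\lambda\}$. Let $D^\lambda_i$ be formed from $(u_\lambda,\mathbf z_\lambda,\varepsilon_\lambda)$. Then $D_i^\lambda=\lambda D_i\circ\delta_\lambda$ and $e^{-u_\lambda}=\lambda^{Q-1}e^{-u}\circ\delta_\lambda$, so Lemma 7 gives for $0<a<b$
$$\int_{A_{a,b}}e^{-u_\lambda}(D_1^\lambda+D_2^\lambda)\,dg=\int_{A_{\lambda a,\lambda b}}e^{-u}(D_1+D_2)\,dg\xrightarrow[\lambda\to\infty]{}0. \tag{12}$$

**Proposition 8.** Every sequence $\lambda_k\to\infty$ has a subsequence along which, with $u_k=u_{\lambda_k}$ and so on, $u_k\to U+c$ in $L^1_{loc}(\mathbb H^n\setminus\{0\})$ and a.e. for some $c\in\mathbb R$, and $\mathbf z_{k,H}\to\mathbf z_U$ in $L^1_{loc}(\mathbb H^n\setminus\{0\})$.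

*Proof.* **Step 1: compactness.** On each compact subset of $\mathbb H^n\setminus\{0\}$ the $u_k$ ($k$ large) are uniformly bounded. For a smooth cutoff $\theta\ge0$ with compact support in $\mathbb H^n\setminus\{0\}$, the first identity in (8) gives $\int\theta|\nabla_{\varepsilon_k}u_k|=-\int\mathbf z_k\cdot\nabla_{\varepsilon_k}\theta\le C_\theta$. So $w_k=\theta u_k$ is bounded in $L^\infty$, supported in a fixed compact set, and $\|\nabla_0w_k\|_1\le C$. For a smooth probability density $\rho_\delta$ supported in $B_\delta(0)$ put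
$$w_{k,\delta}(g)=\int w_k(gh)\rho_\delta(h)\,dh=\int w_k(h')\rho_\delta(g^{-1}h')\,dh' .$$
By Lemma 3, $\|w_{k,\delta}-w_k\|_1\le3C\delta$. For fixed $\delta\in(0,1)$ the $w_{k,\delta}$ are bounded, equi-Lipschitz (second formula) and supported in a fixed compact set, hence precompact in $L^1$ by Arzelà–Ascoli. So $(w_k)$ is totally bounded in $L^1$. Using cutoffs $\theta$ equal to $1$ on $A_{1/j,j}$, $j=2,3,\dots$, and a diagonal argument, we pass to a subsequence with $u_k\to v$ in $L^1_{loc}(\mathbb H^n\setminus\{0\})$ and a.e.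

**Step 2: the fields converge.** On compact subsets of $\mathbb H^n\setminus\{0\}$ the weights $e^{-u_k}$ are bounded below, so (12) gives $D_1^k,D_2^k\to0$ in $L^1_{loc}$. Now
$$|\mathbf z_{k,H}-\mathbf z_U|^2\le2(1-\mathbf z_{k,H}\cdot\mathbf z_U)=\frac{2D_2^k}{|\nabla_0U|},$$
and $|\nabla_0U|=(Q-1)\varrho/N^2$ is bounded below on compact sets away from $\{\varrho=0\}$. So $\mathbf z_{k,H}\to\mathbf z_U$ in $L^2$, hence in $L^1$, on compact sets with $\varrho\ge\delta$. The part of a compact set with $\varrho<\delta$ has measure at most $C\delta^{2n}$, and there $|\mathbf z_{k,H}-\mathbf z_U|\le2$. Thus $\mathbf z_{k,H}\to\mathbf z_U$ in $L^1_{loc}(\mathbb H^n\setminus\{0\})$.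

**Step 3: the lengths of the gradients converge weakly.** For $\varphi\in C_c^\infty(\mathbb H^n\setminus\{0\})$, by (8), Step 2, $\varepsilon_k\to0$ and (7),
$$\int\varphi|\nabla_{\varepsilon_k}u_k|=-\int(\mathbf z_{k,H}\cdot\nabla_0\varphi+\varepsilon_k\mathbf z_{k,T}T\varphi)\to-\int\mathbf z_U\cdot\nabla_0\varphi=\int\varphi|\nabla_0U|. \tag{13}$$

**Step 4: the directions of the gradients align.** Let $p=\nabla_0u_k$. Then $0\le|p|-\mathbf z_U\cdot p\le D_1^k$, so
$$|p-(p\cdot\mathbf z_U)\mathbf z_U|^2=(|p|-p\cdot\mathbf z_U)(|p|+p\cdot\mathbf z_U)\le2|p|D_1^k .$$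
By Cauchy–Schwarz, the integral of $|p-(p\cdot\mathbf z_U)\mathbf z_U|$ over a compact set $K$ is at most $\big(2\int_K|p|\int_KD_1^k\big)^{1/2}\to0$, because $\int_K|p|$ is bounded by Step 1.

**Step 5: identification of the limit.** Let $\eta$ be a smooth horizontal field with compact support in $\{\varrho\ne0\}$. By Step 4, then $\mathbf z_U\cdot\nabla_0u_k=|\nabla_{\varepsilon_k}u_k|-D_1^k$, then (13) with $\varphi=\eta\cdot\mathbf z_U$ (smooth on the support of $\eta$),
$$-\int u_k\operatorname{div}_0\eta=\int\eta\cdot\nabla_0u_k=\int(\eta\cdot\mathbf z_U)|\nabla_{\varepsilon_k}u_k|+o(1)\to\int(\eta\cdot\mathbf z_U)|\nabla_0U|=\int\eta\cdot\nabla_0U=-\int U\operatorname{div}_0\eta ,$$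
where $\operatorname{div}_0\eta=\sum_i(X_i\eta_i+Y_i\eta_{n+i})$. The left side tends to $-\int v\operatorname{div}_0\eta$. So $\nabla_0(v-U)=0$ in the sense of distributions on $\{\varrho\ne0\}$. From $[X_i,Y_i]=-4T$ also $T(v-U)=0$, hence all partial derivatives of $v-U$ vanish. The set $\{\varrho\ne0\}=(\mathbb R^{2n}\setminus\{0\})\times\mathbb R$ is connected since $2n\ge2$. So $v=U+c$ a.e. $\square$

## 8. The conserved flux fixes the constant

A priori $c$ could depend on the sequence: the flow might drift slowly between different radii. A conserved quantity excludes this.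

Let $\chi=\chi(N)$ be Lipschitz, $0$ for $N\le a$ and $1$ for $N\ge b$, with $b>a\ge R_1$, and put
$$F:=\int e^{-u}\mathbf z\cdot\nabla_\varepsilon\chi\,dg. \tag{14}$$
The difference of two such $\chi$ is an admissible test function in the second identity of (8), so $F$ does not depend on $\chi$. Changing variables by $\delta_\lambda$,
$$\int e^{-u}\mathbf z\cdot\nabla_\varepsilon\chi\,dg=\lambda^Q\int\lambda^{-(Q-1)}e^{-u_\lambda}\,\mathbf z_\lambda\cdot\lambda^{-1}\nabla_{\varepsilon_\lambda}(\chi\circ\delta_\lambda)\,dg=\int e^{-u_\lambda}\mathbf z_\lambda\cdot\nabla_{\varepsilon_\lambda}(\chi\circ\delta_\lambda)\,dg .$$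
Applying this to $\chi\circ\delta_{1/\lambda}$ we get $F=\int e^{-u_\lambda}\mathbf z_\lambda\cdot\nabla_{\varepsilon_\lambda}\chi\,dg$ for all $\lambda\ge1$ and all $\chi$ as above.

**Proposition 9.** $F>0$; the constant in Proposition 8 is $c=\log(\mathfrak p/F)$ for every sequence; and $u_\lambda\to U+c$ in $L^1_{loc}(\mathbb H^n\setminus\{0\})$ as $\lambda\to\infty$.

*Proof.* In the setting of Proposition 8, $e^{-u_k}\to e^{-c}e^{-U}$ boundedly a.e. on compact sets, $\mathbf z_{k,H}\to\mathbf z_U$ in $L^1_{loc}$ and $\varepsilon_k\to0$. Passing to the limit, and using $\mathbf z_U\cdot\nabla_0N=|\nabla_0N|$ and (4) with $m=|\nabla_0N|=\varrho/N$,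
$$F=e^{-c}\int N^{-(Q-1)}|\nabla_0N|\,\chi'(N)\,dg=e^{-c}\,\mathfrak p\int\chi'(\tau)\,d\tau=e^{-c}\,\mathfrak p. \tag{15}$$
So $F>0$ and $c$ is determined by $F$. Every sequence $\lambda_k\to\infty$ thus has a subsequence with the same limit, which gives convergence of the whole family. $\square$

Put
$$R_\infty:=e^{-c/(Q-1)}=(F/\mathfrak p)^{1/(Q-1)}. \tag{16}$$
That this $F$ is the infimum in Theorem 1 is proved in Section 11.

## 9. From $L^1$ to uniform convergence

$L^1$ convergence of $u_\lambda$ says nothing yet about the position of the single level set $\{u_\lambda=0\}$. We need: if $u_\lambda$ is below $\tau$ (or above $\tau$) only on a tiny part of a ball, then nowhere on the half ball. The reason is a gradient estimate for truncations of $u_\lambda$ in terms of the truncation itself, combined with Lemma 4.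

**Lemma 10.** For every $L>0$ there is $\kappa=\kappa(n,L)>0$ such that the following holds. If $r\ge2\varepsilon_\lambda$, $\overline{B_r(p)}\subset\{N>R_1/\lambda\}$, $|u_\lambda|\le L$ on $B_r(p)$, $\tau\in\mathbb R$, and $G=\{u_\lambda<\tau\}$ or $G=\{u_\lambda>\tau\}$ satisfies $|G\cap B_r(p)|\le\kappa r^Q$, then $G\cap B_{r/2}(p)=\emptyset$.

*Proof.* **Step 1: gradient estimate.** Write $\nabla=\nabla_{\varepsilon_\lambda}$. Let $h_i(\sigma)=\min(1,i(\tau-\sigma)_+)$ in the first case and $h_i(\sigma)=\min(1,i(\sigma-\tau)_+)$ in the second. Let $0\le\zeta\le1$ be a Lipschitz cutoff supported in $\overline{B_r(p)}$. Test the second identity of (8), for $u_\lambda$, with $h_i(u_\lambda)\zeta$. Since $h_i'$ has constant sign and $\mathbf z_\lambda\cdot\nabla u_\lambda=|\nabla u_\lambda|$,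
$$\int e^{-u_\lambda}\zeta|\nabla h_i(u_\lambda)|=\Big|\int e^{-u_\lambda}h_i(u_\lambda)\,\mathbf z_\lambda\cdot\nabla\zeta\Big|\le\int e^{-u_\lambda}h_i(u_\lambda)|\nabla\zeta| .$$
On the support of $\zeta$ we have $e^{-L}\le e^{-u_\lambda}\le e^L$, so
$$\|\nabla_0(\zeta h_i(u_\lambda))\|_1\le(1+e^{2L})\int h_i(u_\lambda)|\nabla\zeta|. \tag{17}$$

**Step 2: one step of the iteration.** Let $\rho_j=r(\frac12+2^{-j-1})$, $N_p(g)=\|p^{-1}g\|$, and let $\zeta$ be the function of $N_p$ equal to $1$ for $N_p\le\rho_{j+1}$, $0$ for $N_p\ge\rho_j$, linear between. As $\rho_j-\rho_{j+1}=r2^{-j-2}$, left invariance, (5) and (6) give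
$$|\nabla\zeta|\le\frac{2^{j+2}}r\Big(1+\frac{\varepsilon_\lambda}{2N_p}\Big)\le\frac{6\cdot2^j}r ,$$
because $N_p\ge r/2\ge\varepsilon_\lambda$ where $\nabla\zeta\ne0$. Apply Lemma 4 to $w=\zeta h_i(u_\lambda)$. Here $\|w\|_1\le|G\cap B_{\rho_j}(p)|$, $\{w=1\}\supset\{h_i(u_\lambda)=1\}\cap B_{\rho_{j+1}}(p)$, and the gradient is bounded by (17). As $i\to\infty$ the sets $\{h_i(u_\lambda)=1\}$ increase to $G$, so
$$|G\cap B_{\rho_{j+1}}(p)|\le C\,\frac{2^j}{r}\,|G\cap B_{\rho_j}(p)|^{1+1/Q},\qquad C=6C_n(1+e^{2L}).$$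

**Step 3: iteration.** $Y_j=r^{-Q}|G\cap B_{\rho_j}(p)|$ satisfies $Y_{j+1}\le C2^jY_j^{1+1/Q}$. Let $\kappa:=C^{-Q}2^{-Q^2}$ and suppose $Y_0\le\kappa$, that is, $CY_0^{1/Q}\le2^{-Q}$. Then $Y_j\le2^{-jQ}Y_0$ by induction:
$$Y_{j+1}\le C2^j\,2^{-jQ-j}\,Y_0^{1+1/Q}=(CY_0^{1/Q})\,2^{-jQ}\,Y_0\le2^{-(j+1)Q}Y_0 .$$
So $Y_j\to0$ and $|G\cap B_{r/2}(p)|=0$. The set $G\cap B_{r/2}(p)$ is open, hence empty. $\square$

**Proposition 11.** $u_\lambda\to U+c$ uniformly on compact subsets of $\mathbb H^n\setminus\{0\}$ as $\lambda\to\infty$; equivalently, $u(g)-(Q-1)\log\|g\|\to c$ as $\|g\|\to\infty$.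

*Proof.* Fix $0<a<b$ and $\eta>0$. Let $L$ bound $|u_\lambda|$ on $A_{a/2,2b}$ for all large $\lambda$ (recall $|u_\lambda-U|\le C_0$). By (3), $|N(g)-N(p)|\le\|p^{-1}g\|$, so we can choose $r>0$ such that whenever $a\le N(p)\le b$ we have $\overline{B_r(p)}\subset A_{a/2,2b}$ and $|U-U(p)|<\eta/2$ on $B_r(p)$. Then
$$\{u_\lambda<U(p)+c-\eta\}\cap B_r(p)\subset\{|u_\lambda-U-c|>\eta/2\}\cap A_{a/2,2b},$$
and by Proposition 9 the measure of the right side tends to $0$ as $\lambda\to\infty$, independently of $p$. So it is eventually at most $\kappa(n,L)r^Q$. The same holds for $\{u_\lambda>U(p)+c+\eta\}$. For large $\lambda$ also $r\ge2\varepsilon_\lambda$ and $R_1/\lambda<a/2$. Lemma 10 then says that $p$ lies in neither set: $|u_\lambda(p)-U(p)-c|\le\eta$ for all $p$ with $a\le N(p)\le b$. For the equivalence, write $g=\delta_\lambda p$ with $\lambda=\|g\|$ and $N(p)=1$, so that $u_\lambda(p)=u(g)-(Q-1)\log\|g\|$ and $U(p)=0$; for compact sets in general use $u_\lambda-U=f\circ\delta_\lambda$. $\square$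

This proves **Theorem 2(1)**, and the expansion of Theorem 1 with $c=-(Q-1)\log R_\infty$.

## 10. Hausdorff convergence of the rescaled level sets

Now $u$ is again as in Theorem 1. Let $\lambda=e^{s/(Q-1)}$, $s>0$. Then $\widetilde\Sigma_s=\{u_\lambda=0\}$, because $u(\delta_\lambda g)=s$ means $u_\lambda(g)=s-(Q-1)\log\lambda=0$. By (2), $c_\varepsilon\le\|(\delta_{1/\lambda}g_0)^{-1}g\|\le C$ on $\widetilde\Sigma_s$, and $\|\delta_{1/\lambda}g_0\|\to0$. So for large $s$, $\widetilde\Sigma_s\subset\{c_\varepsilon/2\le N\le2C\}$. Let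
$$A=\{\min(c_\varepsilon,R_\infty)/2\le N\le2\max(C,R_\infty)\},\qquad\omega=\omega(s)=\sup_A|u_\lambda-U-c| .$$
By Proposition 11, $\omega\to0$. Note $U+c=(Q-1)\log(N/R_\infty)$. We move points by dilations. Since $(\delta_\mu g)^{-1}g=((1-\mu)z,(1-\mu^2)t)$,
$$d_K(g,\delta_\mu g)\le\big(|1-\mu|+|1-\mu^2|^{1/2}\big)\|g\|. \tag{18}$$

**Points of $\widetilde\Sigma_s$ are near the sphere.** If $g\in\widetilde\Sigma_s$, then $u_\lambda(g)=0$ gives $|\log(N(g)/R_\infty)|\le\omega/(Q-1)$. With $\mu=R_\infty/N(g)$, which tends to $1$ uniformly, $\delta_\mu g\in\partial B_{R_\infty}(0)$, and by (18) it is within $o(1)$ of $g$, uniformly.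

**Points of the sphere are near $\widetilde\Sigma_s$.** Let $p\in\partial B_{R_\infty}(0)$ and $\mu=e^{2\omega/(Q-1)}+e^{-s}$. Then $\mu>1$, $\mu\to1$ and $(Q-1)\log\mu>2\omega$. For large $s$ the curve $\delta_\sigma p$, $\sigma\in[\mu^{-1},\mu]$, lies in $A$, and
$$u_\lambda(\delta_\mu p)\ge(Q-1)\log\mu-\omega>0>-(Q-1)\log\mu+\omega\ge u_\lambda(\delta_{1/\mu}p).$$
By continuity $\delta_\sigma p\in\widetilde\Sigma_s$ for some $\sigma\in[\mu^{-1},\mu]$, and by (18) $d_K(\delta_\sigma p,p)=o(1)$ uniformly in $p$.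

Hence $\widetilde\Sigma^\varepsilon_s\to\partial B_{R_\infty}(0)$ in the $d_K$-Hausdorff distance.

## 11. The flux is a minimal total variation

It remains to see that $F$ from (14), which was defined through $u$ and $\mathbf z$, depends only on $\Omega$ and $\varepsilon$.

**Upper bound for $F$.** Let $w\in\mathcal W$ and $\chi$ as in (14). Both vanish near $E_0$ and equal $1$ outside a compact set, so $w-\chi\in\mathrm{Lip}_c(\Omega)$, and (8) gives
$$F=\int_\Omega e^{-u}\mathbf z\cdot\nabla_\varepsilon w\,dg. \tag{19}$$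
Since $u\ge0$ and $|\mathbf z|\le1$, $F\le\int|\nabla_\varepsilon w|$.

**Lower bound for $F$.** For $s,\tau>0$ let $w_{s,\tau}=\min(1,(u-s)_+/\tau)$ on $\Omega$, extended by $0$ to $E_0$. Since $u$ is continuous up to $\partial\Omega$ with $u=0$ there, every point of $\partial\Omega$ has a neighborhood in which $u<s$ on $\Omega$. So $w_{s,\tau}$ vanishes near $E_0$. By (9), $u\to\infty$ at infinity, so $w_{s,\tau}=1$ outside a compact set. Thus $w_{s,\tau}\in\mathcal W$, and (19) with $\mathbf z\cdot\nabla_\varepsilon u=|\nabla_\varepsilon u|$ gives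
$$F=\frac1\tau\int_{\{s<u<s+\tau\}}e^{-u}|\nabla_\varepsilon u|\,dg\ge e^{-s-\tau}\int|\nabla_\varepsilon w_{s,\tau}|\,dg. \tag{20}$$
Hence $\inf_{\mathcal W}\int|\nabla_\varepsilon w|\le e^{s+\tau}F$. Let $s,\tau\downarrow0$.

So $F=\inf_{w\in\mathcal W}\int|\nabla_\varepsilon w|\,dg$. With (16) this is the formula for $R_\infty$, and **Theorem 1 is proved**: the claim is true. $\blacksquare$

## 12. Perimeter growth: proof of Theorem 2(2)

For measurable $G$ let $P_\varepsilon(G)=\sup\{\int_G\operatorname{div}_\varepsilon\eta:\eta\in C_c^\infty(\mathbb H^n),\,|\eta|\le1\}$, where $\operatorname{div}_\varepsilon\eta=\sum_aW_a\eta_a$ over the frame fields $W_a$ ($X_i,Y_i$, and $\varepsilon T$ if $\varepsilon>0$). With $\eta$ supported in an open set $O$ we write $P_\varepsilon(G;O)$. We use these standard facts (Garofalo–Nhieu; Franchi–Serapioni–Serra Cassano): the coarea formula $\int_Oh(w)|\nabla_\varepsilon w|=\int h(\sigma)P_\varepsilon(\{w<\sigma\};O)\,d\sigma$ for $w$ locally Lipschitz in $O$ and $h\ge0$;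 lower semicontinuity under $L^1$ convergence; submodularity $P_\varepsilon(A\cup B)+P_\varepsilon(A\cap B)\le P_\varepsilon(A)+P_\varepsilon(B)$; and, for a bounded smooth domain $E$ with Euclidean outer normal $\nu$ and $V=(\langle W_a,\nu\rangle)_a$, the formula $P_\varepsilon(E)=\int_{\partial E}|V|\,d\mathcal H^{2n}$. The last one is short. The divergence theorem gives $\int_E\operatorname{div}_\varepsilon\eta=\int_{\partial E}\eta\cdot V\le\int_{\partial E}|V|$. Conversely, extend $V$ smoothly with compact support and take $\eta=V/(|V|^2+\delta^2)^{1/2}$, so that $\int_{\partial E}\eta\cdot V\to\int_{\partial E}|V|$ as $\delta\to0$.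

**Value of $\mathfrak p$.** The coarea formula for $N$ and (4) with $m=|\nabla_0N|$ give $P_0(B_\tau(0))=\mathfrak p\,\tau^{Q-1}$ for a.e. $\tau$. By scaling $P_0(B_\tau(0))=\tau^{Q-1}P_0(B_1(0))$. So $\mathfrak p=P_0(B_1(0))$.

**Exponential growth.** For $\sigma>0$ the set $E_\sigma$ contains a neighborhood of $E_0$, so splitting a test field into one part supported in $\Omega$ and one supported in the interior of $E_\sigma$ (which contributes $0$) shows $P_\varepsilon(E_\sigma)=P_\varepsilon(\{u<\sigma\};\Omega)$. By the equality in (20) and coarea,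
$$F=\frac1\tau\int_s^{s+\tau}e^{-\sigma}P_\varepsilon(E_\sigma)\,d\sigma\qquad\text{for all }s,\tau>0,$$
so $P_\varepsilon(E_\sigma)=e^\sigma F$ for a.e. $\sigma>0$. Each such $E_\sigma\supseteq E_0$ is bounded. Letting $\sigma\downarrow0$ along such values, $F\ge\inf_GP_\varepsilon(G)$.

**Reverse inequality: $E_0$ is a smooth domain.** Near $p\in\partial\Omega$ the hypersurface $\partial\Omega$ has two sides, each contained in $\Omega$ or disjoint from it. At least one is in $\Omega$, since $p\in\partial\Omega$ and $\Omega$ is open. The exterior ball touching $p$ is an open subset of $E_0$ with points arbitrarily near $p$, so it meets one of the sides, and that side is not in $\Omega$. So exactly one side is in $\Omega$, and $E_0$ is a compact smooth domain.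

**Reverse inequality: fattening a competitor.** Let $G\supseteq E_0$ be bounded with $P_\varepsilon(G)<\infty$, and let $N_\tau$ be the closed Euclidean $\tau$-neighborhood of $E_0$. For small $\tau$ the map $q\mapsto q+\tau\nu(q)$ is a diffeomorphism of $\partial E_0$ onto $\partial N_\tau$, the normal at the image is $\nu(q)$, and the Jacobian tends to $1$ uniformly. So the surface formula gives $P_\varepsilon(N_\tau)\to P_\varepsilon(E_0)$. As $1_{G\cap N_\tau}\to1_{E_0}$ in $L^1$, $\liminf P_\varepsilon(G\cap N_\tau)\ge P_\varepsilon(E_0)$. By submodularity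
$$\limsup_{\tau\to0}P_\varepsilon(G\cup N_\tau)\le\limsup_{\tau\to0}\big(P_\varepsilon(G)+P_\varepsilon(N_\tau)-P_\varepsilon(G\cap N_\tau)\big)\le P_\varepsilon(G).$$
So it suffices to show $F\le P_\varepsilon(G')$ for $G'=G\cup N_\tau$.

**Reverse inequality: mollification.** With a smooth approximate identity $\rho_j$ let $w_j(g)=\int\rho_j(h)\,1_{\mathbb H^n\setminus G'}(h^{-1}g)\,dh$. It is smooth, with values in $[0,1]$. Left-invariant fields commute with left translations $L_h$, so for $\eta\in C_c^\infty$, $|\eta|\le1$,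
$$\int w_j\operatorname{div}_\varepsilon\eta=\int\rho_j(h)\int_{\mathbb H^n\setminus G'}\operatorname{div}_\varepsilon(\eta\circ L_h)\,dg\,dh\le P_\varepsilon(\mathbb H^n\setminus G')=P_\varepsilon(G'),$$
where the last equality holds because $\int_{\mathbb H^n}\operatorname{div}_\varepsilon\eta=0$. Hence $\int|\nabla_\varepsilon w_j|\le P_\varepsilon(G')$. Since $G'$ is bounded and contains a neighborhood of the compact set $E_0$, $w_j\in\mathcal W$ for large $j$. By Section 11, $F\le\int|\nabla_\varepsilon w_j|\le P_\varepsilon(G')$. $\blacksquare$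

## 13. Entire solutions on the punctured group: proof of Theorem 2(3)

Let $\varepsilon=0$ and $|u-U|\le C_0$ in $\mathbb H^n\setminus\{0\}$. Now there are two ends, $0$ and infinity, and the boundary terms of (11) at the two ends will cancel.

**Total dissipation is finite.** Let $\kappa=1$ on $[0,1]$, $0$ on $[2,\infty)$, linear between, and for $0<2r<R$ let $\chi_{r,R}=\kappa(N/R)-\kappa(N/r)$. It is $0$ for $N\le r$ and $N\ge2R$, and $1$ for $2r\le N\le R$. Identity (11), without the $T$-term, holds for $\chi_{r,R}$, by the same derivation. As in Lemma 7, each of the two boundary terms is bounded independently of $r,R$, so $e^{-u}(D_1+D_2)\in L^1(\mathbb H^n\setminus\{0\})$.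

**Blow-downs and blow-ups.** Hence (12) holds both for $\lambda\to\infty$ and for $\lambda\to0$, and Sections 7 and 8 apply in both limits: $\varepsilon_\lambda=0$ always, all test functions with compact support in $\mathbb H^n\setminus\{0\}$ are allowed, and in (14) any $0<a<b$ is allowed. So $u_\lambda\to U+c_\infty$ as $\lambda\to\infty$ and $u_\lambda\to U+c_0$ as $\lambda\to0$, in $L^1_{loc}(\mathbb H^n\setminus\{0\})$, and a.e. along subsequences; moreover $\mathbf z_\lambda\to\mathbf z_U$ in $L^1_{loc}(\mathbb H^n\setminus\{0\})$ in both limits. The flux $F$ is the same number in both, so $c_0=c_\infty=:c$ by (15).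

**The boundary terms cancel.** After rescaling by $\delta_R$, the outer boundary term in (11) is
$$-\int e^{-u_R}\big((u_R-U)\mathbf z_R+\mathbf z_U\big)\cdot\nabla_0(\kappa(N))\ \to\ -(c+1)e^{-c}\int e^{-U}\mathbf z_U\cdot\nabla_0(\kappa(N))=(c+1)e^{-c}\,\mathfrak p\qquad(R\to\infty),$$
where the last equality is (4), with $\int\kappa'=-1$. The inner term comes from $-\kappa(N/r)$ and in the same way tends to $-(c+1)e^{-c}\mathfrak p$ as $r\to0$. Therefore $\int e^{-u}(D_1+D_2)=0$, that is, $D_1=D_2=0$ a.e.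

**Conclusion.** From $D_2=0$ we get $\mathbf z\cdot\mathbf z_U=1$, so $\mathbf z=\mathbf z_U$ a.e. Comparing the first identity in (8) with the second in (7), $\int\varphi|\nabla_0u|=\int\varphi|\nabla_0U|$ for all $\varphi\in\mathrm{Lip}_c(\mathbb H^n\setminus\{0\})$, so $|\nabla_0u|=|\nabla_0U|$ a.e. From $D_1=0$, $\mathbf z_U\cdot\nabla_0u=|\nabla_0u|$, so $\nabla_0u=|\nabla_0u|\,\mathbf z_U=\nabla_0U$ a.e. As in Step 5 of Proposition 8, $u-U$ is constant on the connected set $\{\varrho\ne0\}$, hence on $\mathbb H^n\setminus\{0\}$ by continuity. $\blacksquare$
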